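
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The \'etale cohomology of the scheme of matrix points\\ of an affine scheme}


\begin{abstract}
Let $X=\operatorname{Spec}R$ be an affine scheme of finite type over an algebraically closed field $k$. The scheme $C_n(X)$ of $R$-module structures on $k^n$ receives a map $\sigma$ from the space $S_n(X)$ of semisimple module structures equipped with an unordered decomposition of $k^n$ into stable lines labeled by points of $X$. We prove that $\sigma$ induces an isomorphism on \'etale cohomology with coefficients in $\mathbb{Q}_\ell$, and in $\mathbb{Z}/\ell^s$ if $\ell>n$, for every $X$, every $n\ge1$ and every prime $\ell\neq\operatorname{char}k$. This confirms a conjecture: the isomorphism with $\mathbb{Q}_\ell$-coefficients was known if $\operatorname{char}k=0$ or if the local rings of $X$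 admit suitable gradings. In place of contractions that come from a grading we use contractions that split extensions of modules; these exist over every ring.
\end{abstract}

\section{Modules with a basis}

\subsection{The question}
Let $k$ be an algebraically closed field of arbitrary characteristic, $R$ a finitely generated commutative $k$-algebra, and $X=\operatorname{Spec}R$. For $n\ge 1$ consider the functor on commutative $k$-algebras
\[
C_n(X)(A)=\operatorname{Hom}_{k\text{-alg}}(R,M_n(A)).
\]
If $R$ is generated by commuting variables $x_i$ with relations $P_j(x_i)=0$, then $C_n(X)$ is the affine scheme of finite type of tuples of pairwise commuting $n\times n$ matrices $X_i$ with $P_j(X_i)=0$. A $k$-point $\rho$ of $C_n(X)$ is an $R$-module structure on $k^n$. Equivalently, it is a coherent sheaf $M$ of length $n$ on $X$ with an isomorphism $\Gamma(X,M)\cong k^n$.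

The simplest module structures are the semisimple ones: decompose $k^n=\bigoplus_{i=1}^nL_i$ into lines and let $R$ act on $L_i$ through a point $x_i\in X$. These data are parametrized as follows. Let $T_n\subset \mathrm{GL}_n$ be the diagonal torus, $N_n$ its normalizer, and $\mathfrak S_n=N_n/T_n$ the symmetric group. It acts on $\mathrm{GL}_n/T_n$ from the right, freely, and on $X^n$ by permuting the factors. Put
\[
S_n(X)=X^n\times^{\mathfrak S_n}\mathrm{GL}_n/T_n ,
\]
the quotient of $X^n\times \mathrm{GL}_n/T_n$ by the diagonal action. A point $gT_n$ is the same as the ordered decomposition of $k^n$ into the lines $L_i=g(ke_i)$, where $e_1,\dots,e_n$ is the standard basis, and $\mathfrak S_n$ permutes the lines $L_i$ and the points $x_i$ simultaneously. So a $k$-point of $S_n(X)$ is an \emph{unordered} collection $\{(L_j,y_j)\}_{j=1}^n$ of lines with $\bigoplus_j L_j=k^n$ and points $y_j\in X$. The map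
\[
\sigma\colon S_n(X)\to C_n(X),\qquad (x_1,\dots,x_n,gT_n)\longmapsto\bigl(a\mapsto g\operatorname{diag}(a(x_1),\dots,a(x_n))\,g^{-1}\bigr)
\]
makes each $L_j$ a skyscraper at $y_j$. How much of the cohomology of $C_n(X)$ does it see?

\begin{theorem}\label{thm:main}
Let $k$ be an algebraically closed field of any characteristic, $\ell\neq\operatorname{char}k$ a prime, $X$ an affine $k$-scheme of finite type, and $n\ge1$. Let $\Lambda=\mathbb Q_\ell$, or $\Lambda=\mathbb Z/\ell^s$ with $\ell>n$. Then
\[
\sigma^*\colon H^i_{\mathrm{et}}(C_n(X),\Lambda)\longrightarrow H^i_{\mathrm{et}}(S_n(X),\Lambda)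
\]
is an isomorphism for all $i$.
\end{theorem}

Call $X$ \emph{locally homogeneous} if for every closed point $x$ the ring $\widehat{\mathcal O}_{X,x}$ is isomorphic to the completion, at $A_{>0}$, of a finitely generated graded $k$-algebra $A=\bigoplus_{d\ge0}A_d$ with $A_0=k$, the maximal ideal corresponding to $A_{>0}$. Smooth schemes have this property. It was known that $\sigma^*$ is an isomorphism for $\Lambda=\mathbb Q_\ell$ if $k$ has characteristic zero or $X$ is locally homogeneous. The conjecture that both assumptions can be removed was posed in \cite{AHJW}. Theorem~\ref{thm:main} proves it.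

\subsection{Why one expects an isomorphism}\label{ss:heuristic}
Let $\rho=\bigoplus_{i=1}^r k(x_i)^{\nu_i}$ be semisimple, with the $x_i$ distinct. A point of $\sigma^{-1}(\rho)$ is a decomposition of each isotypic part into lines, so
\[
\sigma^{-1}(\rho)=\prod_i \mathrm{GL}_{\nu_i}/N_{\nu_i}
\]
on points. By Lemma~\ref{lem:GLN} below, $\mathrm{GL}_m/N_m$ has the cohomology of a point for $m\le n$, with coefficients in $\Lambda$. So $S_n(X)$ should have the cohomology of the semisimple locus of $C_n(X)$. On the other hand every module degenerates to its semisimplification, so one would like $C_n(X)$ to retract to the semisimple locus. No such retraction is available directly: the semisimple locus need not be closed, as $\left(\begin{smallmatrix}0&1\\0&\epsilon\end{smallmatrix}\right)$ shows for $X=\mathbb A^1$ and $\epsilon\to0$, and the degeneration depends on a choice of filtration. The proof has to organize these choices.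

\begin{example}
For $n=1$ the map $\sigma$ is the identity of $X$. For $X=\operatorname{Spec}k$ the theorem says that $\mathrm{GL}_n/N_n$ has the cohomology of a point. For $X=\mathbb A^1$ we have $C_n(X)=M_n$, an affine space, while scaling the points contracts $S_n(\mathbb A^1)$ to $\mathrm{GL}_n/N_n$, so the statement is the same one. Now let $R$ be local and Artinian. Up to nilpotents $S_n(X)$ is still $\mathrm{GL}_n/N_n$, but $C_n(X)$ is the variety of all $R$-module structures on $k^n$; for $R=k[z]/(z^2)$ and $n=2$ it is, up to nilpotents, the cone of nilpotent $2\times2$ matrices. The theorem says that this variety always has the cohomology of a point. This case contains the main difficulty.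
\end{example}

\begin{remark}\label{rem:coeff}
The condition on $\Lambda$ is used only through the fact that $n!$ is invertible in $\Lambda$. It cannot simply be dropped: let $n=\ell=2$, $\operatorname{char}k\ne2$ and $X=\operatorname{Spec}k$. Then $C_2(X)$ is a point, whereas $H^1(\mathrm{GL}_2/N_2,\mathbb Z/2)\neq0$, because the double covering $\mathrm{GL}_2/T_2\to \mathrm{GL}_2/N_2$ is connected.
\end{remark}

\subsection{The method}\label{ss:method}
Consider modules of length $m$ supported at a single point $x$. They are modules over $R/\mathfrak m_x^m$. If $\widehat{\mathcal O}_{X,x}$ comes from a graded algebra $A$, then this ring is $A/(A_{>0})^m$ and has, for each $t\in k$, the endomorphism $a_d\mapsto t^da_d$ for $a_d\in A_d$. Composing a module structure with it gives the structure itself for $t=1$ and the scalar one, $k(x)^m$, for $t=0$. So the variety of such modules is contractible. For general $X$ we have no such endomorphisms at our disposal.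

What every ring allows is to split an extension. If $V\subset M$ is a submodule with quotient $N$, then in a basis adapted to $V$ the structure of $M$ has the form
\[
\rho(a)=\begin{pmatrix}v(a)&b(a)\\0&c(a)\end{pmatrix},
\]
and replacing $b$ by $tb$ is a path from $M$ to $V\oplus N$. To use it in families one needs a submodule which varies algebraically. We do this twice.

\begin{itemize}
\item In Section~\ref{sec:punctual}, for modules supported at one point, $V$ is a subspace of the socle. The socle jumps, so we stratify by its dimension; the point is that each stratum of nonscalar modules contributes nothing, because it is resolved by the difference of two spaces which contract onto the same base.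
\item In Sections~\ref{sec:strata} and~\ref{sec:end} we stratify $C_n(X)$ by the multiplicities of the support and compare each stratum with a space of modules with a filtration whose graded pieces are each supported at one point. Splitting the filtration reduces the theorem to the first step and to a relative form of the case $X=\operatorname{Spec}k$.
\end{itemize}

\section{Acyclic morphisms and contractions}\label{sec:acyclic}

\subsection{Conventions}
A \emph{variety} is a separated $k$-scheme of finite type. \'Etale cohomology does not see nilpotents, so we pass to reduced structures whenever convenient, and describe locally closed subsets, and morphisms from reduced varieties, by their effect on $k$-points. In particular $x\in X$ may be regarded as a point of $X_{\mathrm{red}}$; but $\rho$ is always a homomorphism from the given ring $R$.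

The ring $\Lambda$ is as in Theorem~\ref{thm:main}, Tate twists are trivialized, and $D(Y)=D^b_c(Y,\Lambda)$ with its usual functors. A morphism in $D(Y)$ is an isomorphism if it is one on stalks at all $k$-points. We use the following facts.

\begin{itemize}
\item \emph{Proper base change}: if $f\colon Y'\to Y$ is proper and $y\in Y(k)$, then $(Rf_*\mathcal F)_y=R\Gamma(f^{-1}(y),\mathcal F)$. If moreover $\alpha\colon U'\to Y'$ and $u\colon U\to Y$ are locally closed immersions and $f\alpha=uf'$ with $f'\colon U'\to U$ proper, then $Rf_*\alpha_!=u_!Rf'_*$, since both sides are $R(f\alpha)_!$.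
\item If $\kappa\colon Y'\to Y$ is a closed immersion with open complement $\alpha$, there is an exact triangle $\alpha_!\alpha^*\mathcal F\to\mathcal F\to\kappa_*\kappa^*\mathcal F\to$.
\item \emph{Homotopy invariance}: for the projection $f\colon\mathbb A^N\times Z\to Z$ the map $\mathcal F\to Rf_*f^*\mathcal F$ is an isomorphism for all $\mathcal F\in D(Z)$ \cite[XV 2.2]{SGA4}.
\end{itemize}

\begin{lemma}\label{lem:homeo}
A proper morphism $Y'\to Y$ of varieties which is bijective on $k$-points is a universal homeomorphism. Hence pullback along it is an equivalence of \'etale topoi.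
\end{lemma}
\begin{proof}
The closed locus in $Y'$ where the fiber dimension is at least $1$ contains no $k$-point, so it is empty: the morphism is quasi-finite and proper, hence finite. It is surjective, since its image is closed and contains all $k$-points. The complement of the diagonal in $Y'\times_YY'$ is of finite type and has no $k$-point, so it is empty and the morphism is radicial. A finite, surjective, radicial morphism is a universal homeomorphism, and these induce equivalences of \'etale topoi \cite[VIII 1.1]{SGA4}.
\end{proof}

\subsection{Acyclicity}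
For a variety $f\colon Y\to Z$ over $Z$ and $\mathcal F\in D(Z)$ put
\[
\Phi_{Y/Z}(\mathcal F)=Rf_*f^*\mathcal F .
\]
A $Z$-morphism $u\colon Y'\to Y$ induces $u^*\colon\Phi_{Y/Z}(\mathcal F)\to\Phi_{Y'/Z}(\mathcal F)$, and $(uv)^*=v^*u^*$.

\begin{definition}
The morphism $f$ is \emph{acyclic} if $\mathcal F\to\Phi_{Y/Z}(\mathcal F)$ is an isomorphism for all $\mathcal F\in D(Z)$. It is \emph{universally acyclic} if it is acyclic after every base change $Z'\to Z$ of varieties.
\end{definition}

Both properties are stable under composition and Zariski-local on $Z$. If $u\colon Y'\to Y$ is an acyclic $Z$-morphism, then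
\begin{equation}\label{eq:acyclic-u}
u^*\colon\Phi_{Y/Z}(\mathcal F)\to\Phi_{Y'/Z}(\mathcal F)\quad\text{is an isomorphism,}
\end{equation}
because $\Phi_{Y'/Z}(\mathcal F)=Rf_*Ru_*u^*f^*\mathcal F$. Taking global sections over $Z$, an acyclic morphism $f$ induces isomorphisms $H^*(Z,\mathcal F)\to H^*(Y,f^*\mathcal F)$.

The next lemma is the only source of acyclicity for module varieties in this paper. Its contractions need not come from a vector bundle.

\begin{lemma}[Contraction]\label{lem:contraction}
Let $e\colon W\to Z$ be a morphism of varieties with a section $o$, and let $H\colon\mathbb A^1\times W\to W$ be a morphism with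
\[
eH=e\,\mathrm{pr}_W,\qquad H(1,\cdot)=\mathrm{id}_W,\qquad H(0,\cdot)=oe .
\]
Then $e$ is universally acyclic.
\end{lemma}
\begin{proof}
The data $(e,o,H)$ can be pulled back along any $Z'\to Z$, so we only prove acyclicity. Regard $\mathbb A^1\times W$ as a $Z$-scheme via $e\,\mathrm{pr}_W=eH$. Then $\mathrm{pr}_W$, $H$ and the inclusions $i_0,i_1\colon W\to\mathbb A^1\times W$ at $t=0,1$ are $Z$-morphisms. By homotopy invariance and \eqref{eq:acyclic-u}, $\mathrm{pr}_W^*\colon\Phi_{W/Z}(\mathcal F)\to\Phi_{\mathbb A^1\times W/Z}(\mathcal F)$ is an isomorphism. Since $i_0^*\mathrm{pr}_W^*=\mathrm{id}=i_1^*\mathrm{pr}_W^*$, we get $i_0^*=i_1^*$. Therefore, on $\Phi_{W/Z}(\mathcal F)$,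
\[
\mathrm{id}=(Hi_1)^*=i_1^*H^*=i_0^*H^*=(oe)^*=e^*o^*,
\]
while $o^*e^*=(eo)^*=\mathrm{id}$ on $\Phi_{Z/Z}(\mathcal F)=\mathcal F$. So $e^*\colon\mathcal F\to\Phi_{W/Z}(\mathcal F)$ is an isomorphism.
\end{proof}

\section{Unordered decompositions into lines}\label{sec:GLN}

The variety $\mathrm{GL}_m/N_m$ parametrizes unordered decompositions of $k^m$ into lines. That it has the cohomology of a point is the theorem for $X=\operatorname{Spec}k$ and $n=m$; we need it over an arbitrary base. The reason is that the cohomology of the flag variety is generated by Chern classes which $\mathfrak S_m$ permutes.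

\begin{lemma}\label{lem:GLN}
For $m\le n$ and every variety $Z$ the projection $\mathrm{pr}\colon\mathrm{GL}_m/N_m\times Z\to Z$ is acyclic.
\end{lemma}
\begin{proof}
By truncation we may take $\mathcal F$ to be a constructible sheaf on $Z$. Let $a\colon\mathrm{GL}_m/T_m\times Z\to Z$ be the projection and $\theta\colon\mathrm{GL}_m/T_m\times Z\to\mathrm{GL}_m/N_m\times Z$ the quotient map, a finite \'etale $\mathfrak S_m$-torsor. As $m!$ is invertible in $\Lambda$, invariants under $\mathfrak S_m$ are cut out by the averaging idempotent and form an exact functor. From $\mathrm{pr}^*\mathcal F=(\theta_*\theta^*\mathrm{pr}^*\mathcal F)^{\mathfrak S_m}$ we get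
\begin{equation}\label{eq:inv}
R^i\mathrm{pr}_*\mathrm{pr}^*\mathcal F=(R^ia_*a^*\mathcal F)^{\mathfrak S_m}.
\end{equation}

\emph{Reduction to cohomology groups.} Let $B_m\subset\mathrm{GL}_m$ be the group of upper triangular matrices. The map $\mathrm{GL}_m/T_m\to\mathrm{GL}_m/B_m$ is Zariski-locally trivial with fiber $B_m/T_m$, an affine space, so it is universally acyclic. The flag variety $\mathrm{GL}_m/B_m$ is an iterated projective bundle: choose a line $F_1\subset k^m$, then a line $F_2/F_1\subset k^m/F_1$, and so on. By the projective bundle formula its cohomology is a free $\Lambda$-module and is generated as an algebra by the classes $c_1(F_i/F_{i-1})$. For the projection $\bar a\colon\mathrm{GL}_m/B_m\times Z\to Z$, which is proper, the projection formula and proper base change give $R\bar a_*\bar a^*\mathcal F=R\Gamma(\mathrm{GL}_m/B_m,\Lambda)\otimes^L\mathcal F$. By freeness, cup product is an isomorphism $H^i(\mathrm{GL}_m/B_m,\Lambda)\otimes\mathcal F\to R^i\bar a_*\bar a^*\mathcal F$. Pulling back to $\mathrm{GL}_m/T_m$, we find that cup product is an isomorphism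
\begin{equation}\label{eq:cup}
H^i(\mathrm{GL}_m/T_m,\Lambda)\otimes\mathcal F\xrightarrow{\ \sim\ }R^ia_*a^*\mathcal F .
\end{equation}
It is $\mathfrak S_m$-equivariant by functoriality, with $\mathfrak S_m$ acting trivially on $\mathcal F$. (The right action of $\mathfrak S_m$ on $\mathrm{GL}_m/T_m$ does not descend to $\mathrm{GL}_m/B_m$, so we had to pass to $\mathrm{GL}_m/T_m$.)

\emph{Invariants.} Let $L_1,\dots,L_m$ be the tautological lines on $\mathrm{GL}_m/T_m$, so $\bigoplus_iL_i$ is the trivial bundle with fiber $k^m$. The line $L_i$ is the pullback of $F_i/F_{i-1}$. Hence $H^*(\mathrm{GL}_m/T_m,\Lambda)=H^*(\mathrm{GL}_m/B_m,\Lambda)$ is generated by $\xi_i=c_1(L_i)$. The group $\mathfrak S_m$ permutes the $\xi_i$, so $\Lambda[\xi_1,\dots,\xi_m]\to H^*(\mathrm{GL}_m/T_m,\Lambda)$ is a surjection of $\mathfrak S_m$-modules. By exactness of invariants, $H^*(\mathrm{GL}_m/T_m,\Lambda)^{\mathfrak S_m}$ is the image of the ring of symmetric polynomials, which is generated by the elementary ones $\varepsilon_1,\dots,\varepsilon_m$. For $j\ge1$ the image of $\varepsilon_j$ is $c_j(\bigoplus_iL_i)=0$. So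 the invariants are $\Lambda$, in degree $0$.

Applying the averaging idempotent to \eqref{eq:cup}, we obtain from \eqref{eq:inv} that $R^i\mathrm{pr}_*\mathrm{pr}^*\mathcal F=H^i(\mathrm{GL}_m/T_m,\Lambda)^{\mathfrak S_m}\otimes\mathcal F$. This is $0$ for $i>0$, and for $i=0$ it is $\mathcal F$, via the adjunction map.
\end{proof}

\section{Modules supported at one point}\label{sec:punctual}

For a $k$-point $\rho$ of $C_m(X)$ let $M_\rho$ be $k^m$ with the module structure $\rho$. It is supported at $x\in X$ if and only if every $\rho(a)-a(x)$ is nilpotent. Let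
\[
Q_m=\{(\rho,x)\in C_m(X)\times X:\ (\rho(a)-a(x))^m=0\ \text{ for all }a\in R\},
\]
a closed subset, with projection $p\colon Q_m\to X$. It has the section $o_m(x)=(a\mapsto a(x)I,\ x)$, a closed immersion whose image consists of the scalar structures $k(x)^m$.

\begin{proposition}\label{prop:punctual}
For every $m\ge1$ the morphism $p\colon Q_m\to X$ is universally acyclic.
\end{proposition}

The proof uses the \emph{socle}
\[
\operatorname{soc}(\rho,x)=\{v\in k^m:\ \rho(a)v=a(x)v\ \text{ for all }a\in R\},
\]
the largest submodule of $M_\rho$ on which every $a\in R$ acts by the scalar $a(x)$. It is nonzero, because $M_\rho\neq0$ is killed by a power of $\mathfrak m_x$.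

\subsection{Length two by hand}
Fix $x$ and let $Q$ be the fiber of $Q_2\to X$ at $x$, with $o\in Q$ the scalar structure. If $\rho\neq o$, then $V=\operatorname{soc}(\rho,x)$ is a line. In a basis adapted to $V$,
\[
\rho(a)=\begin{pmatrix}a(x)&\partial(a)\\0&a(x)\end{pmatrix},
\]
and $\rho$ is multiplicative if and only if $\partial(aa')=a(x)\partial(a')+\partial(a)a'(x)$, that is, $\partial$ is a tangent vector of $X$ at $x$. So $Q\setminus\{o\}$ is fibered over $\mathbb P^1$, by $V$, with fiber $T_xX\setminus\{0\}$. This does not contract onto $\mathbb P^1$, because the zero vectors are missing. But weaken the condition $V=\operatorname{soc}$ to $V\subset\operatorname{soc}$: then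
\[
Y=\{(\rho,V):V\subset\operatorname{soc}(\rho,x)\}\longrightarrow\mathbb P^1
\]
is a vector bundle with fiber $T_xX$, and $Y'=\{V\ne\operatorname{soc}\}=\{\rho=o\}$ is its zero section. The map $f\colon Y\to Q$ is proper, collapses $Y'\cong\mathbb P^1$ to $o$, and is bijective elsewhere. Let $u\colon Q\setminus\{o\}\to Q$ and $\alpha\colon Y\setminus Y'\to Y$ be the inclusions. Then
\[
H^*(Q,u_!\Lambda)=H^*(Y,\alpha_!\Lambda),
\]
and this is $0$, since it measures the failure of the restriction $H^*(Y)\to H^*(Y')$ to be an isomorphism, and pullback from $\mathbb P^1$ identifies both groups with $H^*(\mathbb P^1)$, compatibly with restriction. Hence $H^*(Q)=H^*(\{o\})=\Lambda$.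

For $m=2$ one could also contract $Q$ directly by scaling all $\rho(a)-a(x)$ by $t$, because products of two such matrices vanish. In general this is not multiplicative for $m\ge3$. The argument just given survives. The space of tangent vectors is replaced by the space of extension cocycles $b$ of the quotient module $c$ by $V$, and the zero section by the closed subset where the socle is larger than $V$. Two points change. The space of $b$'s is still a vector space for each $c$, but its dimension may jump with $c$: for $R=k[z]/(z^2)$ and $V\subset k^3$ a line, $b(z)$ is a row vector with $b(z)c(z)=0$, so the dimension is $2$ or $1$ according to whether $c(z)=0$ or not. This is harmless, since Lemma~\ref{lem:contraction} requires no vector bundle. And $Y'$ is no longer the zero section, but it is stable under $b\mapsto tb$ and contains the zero section; that is all we need.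

\subsection{Proof of Proposition~\ref{prop:punctual}}
We have to prove that the base change of $p$ to an arbitrary variety $Z\to X$ is acyclic. We base change everything to $Z$ without changing the notation: a point of $Q_m$ is written $(\rho,x)$, the point of $Z$ over $x$ being understood. Let $\mathcal F\in D(Z)$.

\medskip\noindent\emph{The strata.} The socle is the common kernel of $\rho(a_j)-a_j(x)$ for finitely many generators $a_j$ of $R$. So $Q^{\ge d}=\{\dim\operatorname{soc}\ge d\}$ is closed in $Q_m$. We have $Q^{\ge1}=Q_m$ and $Q^{\ge m}=o_m(Z)$. Let $u_d\colon Q^d=Q^{\ge d}\setminus Q^{\ge d+1}\to Q_m$ be the inclusion. We claim that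
\begin{equation}\label{eq:claim}
Rp_*(u_{d!}u_d^*p^*\mathcal F)=0\qquad\text{for }1\le d<m .
\end{equation}
The claim implies the proposition. Indeed, if $\mathcal F_d$ denotes the restriction of $p^*\mathcal F$ to $Q^{\ge d}$, extended by zero to $Q_m$, there are triangles $u_{d!}u_d^*p^*\mathcal F\to\mathcal F_d\to\mathcal F_{d+1}\to$. So $Rp_*p^*\mathcal F=Rp_*\mathcal F_1\to Rp_*\mathcal F_m=R(po_m)_*(po_m)^*\mathcal F=\mathcal F$ is an isomorphism. Its composite with $\mathcal F\to Rp_*p^*\mathcal F$ is the identity, since $po_m=\mathrm{id}$. So $\mathcal F\to Rp_*p^*\mathcal F$ is an isomorphism.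

\medskip\noindent\emph{Resolving a stratum.} Let $1\le d<m$, let $\mathrm{Gr}$ be the Grassmannian of $d$-dimensional subspaces of $k^m$, and let
\[
Y=\{(\rho,x,V)\in Q_m\times\mathrm{Gr}:\ V\subset\operatorname{soc}(\rho,x)\},
\]
a closed subset of $Q_m\times\mathrm{Gr}$. The projection $f\colon Y\to Q_m$ is proper with image $Q^{\ge d}$. Put
\[
Y^\circ=\{V=\operatorname{soc}\}=f^{-1}(Q^d),\qquad Y'=\{V\subsetneq\operatorname{soc}\}=f^{-1}(Q^{\ge d+1}),
\]
with inclusions $\alpha\colon Y^\circ\to Y$ (open) and $\kappa\colon Y'\to Y$ (closed). The restriction $f^\circ\colon Y^\circ\to Q^d$ of $f$ is proper and bijective on $k$-points, so by Lemma~\ref{lem:homeo} it is a universal homeomorphism, and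
\[
Rf_*(\alpha_!\alpha^*f^*p^*\mathcal F)=u_{d!}Rf^\circ_*f^{\circ*}u_d^*p^*\mathcal F=u_{d!}u_d^*p^*\mathcal F .
\]
Let $g\colon Y\to\mathrm{Gr}\times Z$ and $\mathrm{pr}_Z\colon\mathrm{Gr}\times Z\to Z$ be the projections and $\mathcal F'=\mathrm{pr}_Z^*\mathcal F$. Since $pf=\mathrm{pr}_Zg$, we have $f^*p^*\mathcal F=g^*\mathcal F'$ and $Rp_*(u_{d!}u_d^*p^*\mathcal F)=R\mathrm{pr}_{Z*}Rg_*(\alpha_!\alpha^*g^*\mathcal F')$. So it suffices that $Rg_*(\alpha_!\alpha^*g^*\mathcal F')=0$. By the triangle for $\alpha$ and $\kappa$ this means that
\begin{equation}\label{eq:kappa}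
\kappa^*\colon\Phi_{Y/\mathrm{Gr}\times Z}(\mathcal F')\to\Phi_{Y'/\mathrm{Gr}\times Z}(\mathcal F')\quad\text{is an isomorphism.}
\end{equation}

\medskip\noindent\emph{Fixing the subspace.} The statement \eqref{eq:kappa} is local on $\mathrm{Gr}$. Let $V_0=k^d\subset k^m$ be the standard subspace and $O\subset\mathrm{Gr}$ an open subset with a morphism $\gamma\colon O\to\mathrm{GL}_m$ such that $\gamma(V)V_0=V$; such $O$ cover $\mathrm{Gr}$. Since $\operatorname{soc}(\gamma^{-1}\rho\gamma,x)=\gamma^{-1}\operatorname{soc}(\rho,x)$, the map $(\rho,x,V)\mapsto(V,\gamma(V)^{-1}\rho\,\gamma(V),x)$ gives isomorphisms $Y|_O\cong O\times Y_0$ and $Y'|_O\cong O\times Y'_0$ over $O\times Z$, where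
\[
Y_0=\{(\rho,x):V_0\subset\operatorname{soc}\}=\Bigl\{\rho(a)=\begin{pmatrix}a(x)I&b(a)\\0&c(a)\end{pmatrix}\Bigr\},\qquad Y_0'=\{(\rho,x):V_0\subsetneq\operatorname{soc}\}.
\]
Here $c$ is a module structure on $k^m/V_0=k^{m-d}$ supported at $x$, so we have a map
\[
e\colon Y_0\to Q_{m-d},\qquad(\rho,x)\mapsto(c,x),
\]
over $Z$. Conversely, given $(c,x)\in Q_{m-d}$ and $b$, the formula for $\rho$ defines a point of $Y_0$ as soon as it is an algebra homomorphism; the module is then supported at $x$, because $V_0$ and the quotient are. This condition is linear in $b$: the map $b$ is $k$-linear and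
\begin{equation}\label{eq:cocycle}
b(1)=0,\qquad b(aa')=a(x)\,b(a')+b(a)\,c(a').
\end{equation}

\medskip\noindent\emph{The contraction.} Because \eqref{eq:cocycle} is linear in $b$, the formula $H(t,(b,c,x))=(tb,c,x)$ defines a morphism $\mathbb A^1\times Y_0\to Y_0$ over $Q_{m-d}$. It is the identity for $t=1$, and for $t=0$ it is $e$ followed by the section $(c,x)\mapsto(0,c,x)$, that is, the module $V_0\oplus(k^m/V_0)$. By Lemma~\ref{lem:contraction}, $e$ is universally acyclic.

\emph{The same holds for $e'=e|_{Y_0'}$.} Writing vectors of $k^m$ as $(w,v)$ with $w\in V_0$ and $v\in k^{m-d}$,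
\[
(w,v)\in\operatorname{soc}(\rho,x)\iff v\in\operatorname{soc}(c,x)\ \text{and}\ b(a)v=0\ \text{for all }a .
\]
So $(b,c,x)\in Y_0'$ if and only if some nonzero $v\in\operatorname{soc}(c,x)$ satisfies $b(a)v=0$ for all $a$. If this holds for $b$, it holds for $tb$ with the same $v$. And it holds for $b=0$ and every $(c,x)\in Q_{m-d}$, since $\operatorname{soc}(c,x)\ne0$; this is where $d<m$ is used. So $H$ and the section restrict to $Y_0'$, and Lemma~\ref{lem:contraction} applies to $e'$.

\medskip\noindent\emph{Conclusion.} Over $O\times Z$, by \eqref{eq:acyclic-u}, both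
\[
e^*\colon\Phi_{O\times Q_{m-d}}(\mathcal F')\to\Phi_{O\times Y_0}(\mathcal F')\qquad\text{and}\qquad e'^*=\kappa^*e^*\colon\Phi_{O\times Q_{m-d}}(\mathcal F')\to\Phi_{O\times Y'_0}(\mathcal F')
\]
are isomorphisms, where $e$ and $e'$ now stand for their products with $O$ and all $\Phi$ are relative to $O\times Z$. Hence so is $\kappa^*$. This proves \eqref{eq:kappa}, the claim, and the proposition. \qed

\medskip
The proof is not an induction on $m$: we did not need that $Q_{m-d}$ is acyclic over $Z$, only that $Y_0$ and $Y_0'$ contract to the same space.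

\section{Strata of $C_n(X)$ and flags of submodules}\label{sec:strata}

Put $G=\mathrm{GL}_n$, $T=T_n$, $C=C_n(X)$ and $S=S_n(X)$. For $\rho\in C(k)$ let
\[
\operatorname{cyc}(\rho)=\sum_{x}\dim(M_{\rho,x})\,[x]
\]
be the cycle of $M_\rho=\bigoplus_xM_{\rho,x}$. Let $\nu=(\nu_1,\dots,\nu_r)$ be a partition of $n$, with parts $\nu_i\ge1$ in a fixed order, and let $C_\nu$ be the set of $\rho$ with $\operatorname{cyc}(\rho)=\sum_i\nu_i[x_i]$ for pairwise distinct $x_i$.

On $C_\nu$ the summands $M_{\rho,x_i}$ vary nicely, but what enters the theorem is the extension by zero of $\Lambda_{C_\nu}$ to $C$, whose cohomology depends on how $C_\nu$ sits in its closure. So we need a space which is proper over $C$ and in which the points $x_i$ may collide. When points collide, the decomposition of $M_\rho$ is lost, but a \emph{filtration} with pieces of length $\nu_i$ survives. This suggests the following space.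

\subsection{The space of flags}
Let $P\supset L=\prod_i\mathrm{GL}_{\nu_i}$ be the standard block upper triangular parabolic subgroup of $G$ and its block diagonal subgroup, and let $\mathrm{Fl}=G/P$ be the variety of flags $F\colon 0=F_0\subset F_1\subset\dots\subset F_r=k^n$ with $\dim F_i/F_{i-1}=\nu_i$. Put
\[
E_\nu=\{(\rho,F,x)\in C\times\mathrm{Fl}\times X^r:\ \rho(a)F_i\subset F_i,\ (\rho(a)-a(x_i))^nF_i\subset F_{i-1}\ \text{ for all }a\in R\text{ and all }i\},
\]
a closed subset, with projections $q\colon E_\nu\to C$ and $e\colon E_\nu\to X^r$. So $F$ is a flag of submodules and $F_i/F_{i-1}$ is supported at $x_i$. In particular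
\begin{equation}\label{eq:cyc}
\operatorname{cyc}(\rho)=\sum_i\nu_i[x_i]\qquad\text{on }E_\nu .
\end{equation}
For $X=\mathbb A^1$ and $\nu=(1,\dots,1)$ this is the space of matrices with a complete invariant flag, the $x_i$ being the eigenvalues on the successive quotients.

\begin{lemma}\label{lem:strata}
\begin{enumerate}
\item[(i)] The map $q$ is proper.
\item[(ii)] Its image $\overline C_\nu=q(E_\nu)$ is the set of $\rho$ with $\operatorname{cyc}(\rho)=\sum_i\nu_i[x_i]$ for some $x\in X(k)^r$, not necessarily with distinct entries.
\item[(iii)] The set $C_{\le r}$ of all $\rho$ with at most $r$ support points is closed in $C$. The set $C_{\le r}\setminus C_{\le r-1}$ is the disjoint union of the $C_\nu$ for $\nu$ with exactly $r$ parts, and each of them is open and closed in it.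
\end{enumerate}
\end{lemma}
\begin{proof}
(i) Since $X$ need not be proper, this needs an argument. Let $a_1,\dots,a_N$ generate $R$. On $E_\nu$ each $a_j(x_i)$ is a root of the characteristic polynomial of $\rho(a_j)$. These monic equations cut out a closed subset of $C\times X^r$ which is finite over $C$, because the functions $a_j(x_i)$ generate $\mathcal O(X^r)$. Its product with $\mathrm{Fl}$ is proper over $C$ and contains $E_\nu$ as a closed subset.

(ii) By \eqref{eq:cyc} the image is contained in the given set. Conversely let $\operatorname{cyc}(\rho)=\sum_i\nu_i[x_i]$. Write $M_\rho=\bigoplus_yM_y$ and choose in each $M_y$ a complete flag of submodules. Let $F_i$ be the direct sum over $y$ of the members of dimension $\sum_{j\le i,\,x_j=y}\nu_j$. Then $F_i/F_{i-1}$ has dimension $\nu_i$ and is supported at $x_i$, so $(\rho,F,x)\in E_\nu$.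

(iii) By (ii), $C_{\le r}$ is the union of the $\overline C_\nu$ over the finitely many $\nu$ with at most $r$ parts, and these are closed by (i). If $\nu$ has exactly $r$ parts, then $C_\nu=\overline C_\nu\setminus C_{\le r-1}$ is closed in $C_{\le r}\setminus C_{\le r-1}$. These finitely many sets cover $C_{\le r}\setminus C_{\le r-1}$ and are disjoint, because $\rho$ determines its partition. So each is also open in it.
\end{proof}

\subsection{Reduction to one stratum, with ordered support}
Let $j_\nu\colon C_\nu\to C$ be the inclusion. By Lemma~\ref{lem:strata}(iii) there are triangles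
\[
\bigoplus_{\nu\text{ with }r\text{ parts}}j_{\nu!}\Lambda\longrightarrow\Lambda_{C_{\le r}}\longrightarrow\Lambda_{C_{\le r-1}}\longrightarrow
\]
of sheaves on $C$ (extended by zero), starting with $C_{\le0}=\emptyset$ and ending with $C_{\le n}=C$. The maps
\[
\sigma^*\colon H^*(C,\mathcal G)\to H^*(S,\sigma^*\mathcal G)
\]
are natural in $\mathcal G\in D(C)$ and compatible with exact triangles. By the five lemma, Theorem~\ref{thm:main} follows once they are isomorphisms for $\mathcal G=j_{\nu!}\Lambda$, for every $\nu$. We fix $\nu$ from now on.

Let $h\colon X^{r,\circ}\to X^r$ be the inclusion of the open set of $r$-tuples of pairwise distinct points, $E^\circ=e^{-1}(X^{r,\circ})$, and $q^\circ=q|_{E^\circ}$. By \eqref{eq:cyc}, and since a $\rho\in C_\nu$ has $r$ distinct support points, $E^\circ=q^{-1}(C_\nu)$. So $q^\circ\colon E^\circ\to C_\nu$ is proper. Let $(\rho,F,x)\in E^\circ$. The submodule $F_i$ has cycle $\sum_{j\le i}\nu_j[x_j]$, and a submodule of $M_\rho$ is the sum of its parts in the $M_{\rho,y}$; comparing dimensions, $F_i=\bigoplus_{j\le i}M_{\rho,x_j}$. So $F$ is determined by $\rho$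 and $x$. Conversely, this formula defines a flag for every admissible ordering $x$ of the support, so we get a bijection
\begin{equation}\label{eq:fiber}
q^{\circ-1}(\rho)\ \longleftrightarrow\ \{\text{orderings }(x_1,\dots,x_r)\text{ of the support of }M_\rho\text{ with }\dim M_{\rho,x_i}=\nu_i\}
\end{equation}
via $(\rho,F,x)\mapsto x$. In particular $q^\circ$ is finite.

\begin{lemma}\label{lem:L}
The sheaf $\Lambda_{C_\nu}$ is a direct summand of $\mathcal L=q^\circ_*\Lambda$.
\end{lemma}
\begin{proof}
Let $W_\nu=\{w\in\mathfrak S_r:\nu_{w(i)}=\nu_i\text{ for all }i\}$. It acts simply transitively on the set of orderings in \eqref{eq:fiber}. To make it act on $\mathcal L$, consider $E^\circ\to C_\nu\times X^{r,\circ}$, $(\rho,F,x)\mapsto(\rho,x)$. This map is proper because $q^\circ$ is, and it is injective on $k$-points. By Lemma~\ref{lem:homeo} it is a universal homeomorphism onto its closed image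
\[
I=\{(\rho,x)\in C_\nu\times X^{r,\circ}:\operatorname{cyc}(\rho)=\textstyle\sum_i\nu_i[x_i]\}.
\]
The group $W_\nu$ acts on $I$ over $C_\nu$ by permuting the $x_i$, hence on $\mathcal L=(I\to C_\nu)_*\Lambda$. The stalk $\mathcal L_\rho$ is the space of $\Lambda$-valued functions on the fiber \eqref{eq:fiber}, permuted by $W_\nu$. So $\Lambda_{C_\nu}\to\mathcal L^{W_\nu}$ is an isomorphism on stalks. Since $|W_\nu|$ divides $r!$, which divides $n!$, it is invertible in $\Lambda$, and averaging over $W_\nu$ splits off $\mathcal L^{W_\nu}$.
\end{proof}

By naturality in $\mathcal G$, the map $\sigma^*$ for $j_{\nu!}\Lambda$ is a retract of the one for $j_{\nu!}\mathcal L$. So it suffices to prove that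
\begin{equation}\label{eq:two}
\sigma^*\colon H^*(C,j_{\nu!}\mathcal L)\to H^*(S,\sigma^*j_{\nu!}\mathcal L)\quad\text{is an isomorphism.}
\end{equation}
The advantage of $\mathcal L$ is that $j_{\nu!}\mathcal L$ is the direct image of a complex pulled back from $X^r$. Put
\[
\mathcal A=h_!\Lambda\in D(X^r),\qquad\mathcal K=e^*\mathcal A .
\]
Then $\mathcal K$ is the extension by zero of $\Lambda_{E^\circ}$ to $E_\nu$, and since $q$ is proper,
\begin{equation}\label{eq:RqK}
Rq_*\mathcal K=j_{\nu!}q^\circ_*\Lambda=j_{\nu!}\mathcal L .
\end{equation}

\subsection{The semisimple counterpart of the space of flags}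
We need the analogous description of $\sigma^*j_{\nu!}\mathcal L$. Let $\mathfrak S_\nu=\prod_i\mathfrak S_{\nu_i}\subset\mathfrak S_n$ be the group of block permutations, $N_\nu=\prod_iN_{\nu_i}\subset L$, and
\[
D=X^r\times G/N_\nu,\qquad e_D\colon D\to X^r\ \text{the projection.}
\]
A $k$-point of $G/N_\nu=(G/T)/\mathfrak S_\nu$ is an $r$-tuple of unordered sets, called \emph{blocks}, of $\nu_1,\dots,\nu_r$ lines which together form a decomposition of $k^n$. A point of $D$ labels the lines of the $i$-th block by $x_i$. Two maps start from $D$.

\smallskip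
\noindent\emph{The map $\delta\colon D\to S$} forgets the blocks and keeps only the unordered collection of labeled lines. It is induced by the closed immersion $X^r\times G/T\to X^n\times G/T$ which repeats $x_i$ exactly $\nu_i$ times; this immersion is $\mathfrak S_\nu$-equivariant, with $\mathfrak S_\nu$ acting on the source through $G/T$, so it descends to $D=(X^r\times G/T)/\mathfrak S_\nu\to(X^n\times G/T)/\mathfrak S_n=S$. The map $\delta$ is finite. Indeed all schemes here are affine. The ring $\mathcal O(X^n\times G/T)$ is a finite module over its ring of invariants $\mathcal O(S)$, which is Noetherian; hence so is its quotient $\mathcal O(X^r\times G/T)$, and the $\mathcal O(S)$-submodule $\mathcal O(D)$ of the latter.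

\smallskip
\noindent\emph{The map $\tau\colon D\to E_\nu$} takes the sum of the first $i$ blocks as $F_i$:
\[
\tau(x,gN_\nu)=\bigl(a\mapsto g\operatorname{diag}(a(x_1)I_{\nu_1},\dots,a(x_r)I_{\nu_r})g^{-1},\ gF^{\mathrm{std}},\ x\bigr),
\]
where $F^{\mathrm{std}}$ is the standard flag, with stabilizer $P$. It is well defined because $N_\nu\subset L$ commutes with block scalar matrices and fixes $F^{\mathrm{std}}$.

\smallskip
These maps satisfy $e\tau=e_D$ and form a commutative square
\[
\begin{array}{ccc}
D&\xrightarrow{\ \ \tau\ \ }&E_\nu\\[2pt]
{\scriptstyle\delta}\big\downarrow\ \,&&\ \,\big\downarrow{\scriptstyle q}\\[2pt]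
S&\xrightarrow{\ \ \sigma\ \ }&C .
\end{array}
\]
It is not Cartesian in general, since over a semisimple $\rho$ with colliding $x_i$ many flags are possible. But over $C_\nu$ it is Cartesian on points, as the next proof shows, and $\mathcal K$ vanishes elsewhere.

\begin{lemma}\label{lem:beta}
The base change morphism $\beta\colon\sigma^*Rq_*\mathcal K\to R\delta_*\tau^*\mathcal K$ is an isomorphism.
\end{lemma}
\begin{proof}
Since $q$ and $\delta$ are proper and base change morphisms are compatible with composition of squares, the stalk of $\beta$ at $y\in S(k)$ is the pullback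
\[
R\Gamma(q^{-1}(\sigma(y)),\mathcal K)\to R\Gamma(\delta^{-1}(y),\tau^*\mathcal K)
\]
along $\tau\colon\delta^{-1}(y)\to q^{-1}(\sigma(y))$. If $\sigma(y)\notin C_\nu$, then $q^{-1}(\sigma(y))$ does not meet $E^\circ$, so $\mathcal K$ vanishes on it and both sides are $0$.

Let $\sigma(y)\in C_\nu$. Then $q^{-1}(\sigma(y))\subset E^\circ$, where $\mathcal K$ is $\Lambda$. Both fibers are finite sets up to nilpotents, and it suffices that $\tau$ is bijective between them. Write $y=\{(L_j,y_j)\}$. For a point of $\delta^{-1}(y)$, given by $x$ and blocks, $\sum_i\nu_i[x_i]=\sum_j[y_j]=\operatorname{cyc}(\sigma(y))$. As $\sigma(y)\in C_\nu$, this says that $x$ is an ordering of the distinct values among the $y_j$, with $x_i$ of multiplicity $\nu_i$. The $i$-th block must be $\{L_j:y_j=x_i\}$. So each such ordering occurs exactly once. By \eqref{eq:fiber} the points of $q^{-1}(\sigma(y))$ correspond to the same orderings. Since $\tau$ preserves $x$, it is bijective.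
\end{proof}

\begin{lemma}\label{lem:three}
Statement \eqref{eq:two} holds if and only if
\begin{equation}\label{eq:three}
\tau^*\colon H^*(E_\nu,e^*\mathcal A)\to H^*(D,e_D^*\mathcal A)\quad\text{is an isomorphism.}
\end{equation}
\end{lemma}
\begin{proof}
By definition, $\beta$ is adjoint to the morphism $Rq_*\mathcal K\to Rq_*R\tau_*\tau^*\mathcal K=R\sigma_*R\delta_*\tau^*\mathcal K$ induced by the unit $\mathcal K\to R\tau_*\tau^*\mathcal K$. In other words, the composite
\[
Rq_*\mathcal K\longrightarrow R\sigma_*\sigma^*Rq_*\mathcal K\xrightarrow{\ R\sigma_*\beta\ }R\sigma_*R\delta_*\tau^*\mathcal K=Rq_*R\tau_*\tau^*\mathcal K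
\]
is $Rq_*$ of that unit. Take cohomology over $C$. By \eqref{eq:RqK} the first arrow becomes the map in \eqref{eq:two}, the second becomes an isomorphism by Lemma~\ref{lem:beta}, and the composite becomes $\tau^*\colon H^*(E_\nu,\mathcal K)\to H^*(D,\tau^*\mathcal K)$. Finally $\mathcal K=e^*\mathcal A$ and $\tau^*\mathcal K=e_D^*\mathcal A$.
\end{proof}

\section{Splitting the flag}\label{sec:end}

It remains to prove \eqref{eq:three}. Both spaces map to $\mathrm{Fl}\times X^r$: let
\[
g\colon E_\nu\to\mathrm{Fl}\times X^r,\quad(\rho,F,x)\mapsto(F,x),\qquad\text{and}\qquad b\colon D\to\mathrm{Fl}\times X^r,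
\]
where $b$ is the map induced by $G/N_\nu\to G/P=\mathrm{Fl}$. Then $g\tau=b$. We show that $g$ and $b$ are acyclic. For $g$ the flag supplies the filtration to be split, and Proposition~\ref{prop:punctual} treats the graded pieces. For $b$ the fibers are, up to an affine space, those of $\sigma$ over semisimple modules, see Section~\ref{ss:heuristic}. Since the coefficients $\mathcal A=h_!\Lambda$ in \eqref{eq:three} are not constant, we need acyclicity for arbitrary complexes on the base; this is why the previous results were proved over a base.

\begin{lemma}\label{lem:g}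
The morphism $g$ is acyclic.
\end{lemma}
\begin{proof}
The statement is local on $\mathrm{Fl}$. Let $O\subset\mathrm{Fl}$ be an open subset on which $G\to G/P$ has a section; such $O$ cover $\mathrm{Fl}$. Conjugating by the section we get $E_\nu|_O\cong O\times E_P$ over $O\times X^r$, where $E_P$ is the set of $(\rho,x)$ such that all $\rho(a)$ are block upper triangular and the $i$-th diagonal block is a module structure supported at $x_i$. Taking diagonal blocks defines $E_P\to\prod_iQ_{\nu_i}$, and block diagonal matrices give a section.

For $t\in k$, multiplying the $(i,j)$ block, $i\le j$, by $t^{j-i}$ is an endomorphism of the algebra of block upper triangular matrices, since $t^{j-i}t^{l-j}=t^{l-i}$. It does not change the diagonal blocks, it is the identity for $t=1$, and for $t=0$ it is the projection to the block diagonal part. Composing $\rho$ with it gives a morphism $H\colon\mathbb A^1\times E_P\to E_P$ as in Lemma~\ref{lem:contraction}. So $E_P\to\prod_iQ_{\nu_i}$ is universally acyclic. The map $\prod_iQ_{\nu_i}\to X^r$ is a composite of base changes of the maps $p\colon Q_{\nu_i}\to X$, one factor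 at a time, so it is universally acyclic by Proposition~\ref{prop:punctual}. Hence so are $E_P\to X^r$ and its base change $O\times E_P\to O\times X^r$.
\end{proof}

\begin{lemma}\label{lem:b}
The morphism $b$ is acyclic.
\end{lemma}
\begin{proof}
Over $O$ as above, $b$ is the projection $O\times P/N_\nu\times X^r\to O\times X^r$. Let $U$ be the unipotent radical of $P$, an affine space. As $P=U\rtimes L$ and $N_\nu\subset L$,
\[
P/N_\nu\cong U\times L/N_\nu=U\times\prod_i\mathrm{GL}_{\nu_i}/N_{\nu_i}.
\]
So $b$ is, over $O$, a composite of projections, each forgetting one factor, which are acyclic by homotopy invariance and by Lemma~\ref{lem:GLN}, applied with $m=\nu_i\le n$.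
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathrm{pr}\colon\mathrm{Fl}\times X^r\to X^r$ be the projection. Then $g^*\mathrm{pr}^*\mathcal A=e^*\mathcal A$ and $b^*\mathrm{pr}^*\mathcal A=e_D^*\mathcal A$. By Lemmas~\ref{lem:g} and~\ref{lem:b} the maps
\[
g^*\colon H^*(\mathrm{Fl}\times X^r,\mathrm{pr}^*\mathcal A)\to H^*(E_\nu,e^*\mathcal A),\qquad b^*=\tau^*g^*\colon H^*(\mathrm{Fl}\times X^r,\mathrm{pr}^*\mathcal A)\to H^*(D,e_D^*\mathcal A)
\]
are isomorphisms. Hence $\tau^*$ is an isomorphism, which is \eqref{eq:three}. By Lemma~\ref{lem:three} we have \eqref{eq:two}, so $\sigma^*$ is an isomorphism for $j_{\nu!}\Lambda$, for every partition $\nu$ of $n$, and the theorem follows.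
\end{proof}

\begin{thebibliography}{9}
\bibitem{AHJW} Asvin G, Yifeng Huang, Ruofan Jiang, Yifan Wei, \emph{Matrix Points on Varieties}, arXiv:2510.13380 (2025).
\bibitem{SGA4} SGA 4.
\end{thebibliography}

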